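# Dense numerical orbits and eigenvalues on the spectral circle

Throughout, $X$ is a Banach space over $\mathbb C$, $L(X)$ is the algebra of bounded linear operators on $X$, $X^*$ is the dual space, and $\mathbb N=\{1,2,3,\dots\}$. For $T\in L(X)$, the set of eigenvalues is written $\sigma_p(T)$ and the spectral radius $r(T)$.

## 1. Two operators whose powers grow at the same rate

Take $\ell^2$ with its basis $e_0,e_1,e_2,\dots$, and let
$$Te_k=\sqrt{\tfrac{k+2}{k+1}}\;e_{k+1}\qquad(k\ge 0).$$
The square roots telescope: $T^ne_k=\sqrt{\frac{n+k+1}{k+1}}\,e_{n+k}$. Since $T^n$ sends the orthonormal basis to orthogonal vectors, its norm is the largest of these coefficients, attained at $k=0$. So $\|T^n\|=\sqrt{n+1}$, and $T^ne_0=\sqrt{n+1}\,e_n$.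

Pick a functional $f(x)=\sum_k f_kx_k$ with $(f_k)\in\ell^2$, and watch the numbers $f(T^ne_0)=\sqrt{n+1}\,f_n$. How wild can this sequence be? Let $(q_j)_{j\ge1}$ enumerate $\mathbb Q+i\mathbb Q$. Choose $1\le n_1<n_2<\cdots$ with $\sqrt{n_j+1}\ge 2^j|q_j|$ and put
$$f_0=1,\qquad f_{n_j}=\frac{q_j}{\sqrt{n_j+1}},\qquad f_k=0\ \text{ otherwise.}$$
Then $\sum|f_k|^2\le 1+\sum_j4^{-j}<\infty$, so $f$ is a bounded functional, $f(e_0)=1$, and $f(T^{n_j}e_0)=q_j$. The set $\{f(T^ne_0):n\in\mathbb N\}$ contains $\mathbb Q+i\mathbb Q$ and is dense in $\mathbb C$.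

Two things made this work. The vectors $T^ne_0$ become long, and they keep pointing in new directions, so that the values of $f$ on them could be prescribed one at a time.

Now take $T=I+N$ on $\mathbb C^2$ with $N\neq0$, $N^2=0$. Then $T^n=I+nN$, so again $\|T^n\|\to\infty$ (linearly, and so even faster). But
$$f(T^nx)=f(x)+n\,f(Nx)$$
lies on a real line in $\mathbb C$ (or is a single point), whatever $x$ and $f$ are. It is never dense. Here the long vectors $T^nx=x+nNx$ all point, in the limit, in the direction of $Nx$, and $Nx$ is an eigenvector of $T$ whenever it is nonzero. A cruder example of the same kind is $T=\lambda I$ with $\lambda>1$ real.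

The shift has no eigenvector at all. Indeed, let $Tx=\lambda x$. If $\lambda=0$, then $x=0$, because all weights are nonzero. If $\lambda\ne0$, comparing coordinates gives $\lambda x_0=0$ and $\lambda x_{k+1}=\sqrt{(k+2)/(k+1)}\,x_k$, so $x_0=0$, then $x_1=0$, and so on.

So unbounded powers may or may not give a dense sequence $f(T^nx)$, and in these examples what stands in the way is an eigenvector. Is that always so?

**Definition.** For $T\in L(X)$, $x\in X$, $f\in X^*$, the *numerical orbit* is $\{f(T^nx):n\in\mathbb N\}$. Following Kim, Peris and Song, $T$ is *numerically hypercyclic* if there are $x\in X$, $f\in X^*$ with $\|x\|=\|f\|=f(x)=1$ whose numerical orbit is dense in $\mathbb C$. It is *weakly numerically hypercyclic* if there are $x\in X$, $f\in X^*$ with $f(x)=1$, and no condition on $\|x\|$ or $\|f\|$, whose numerical orbit is dense in $\mathbb C$. Finally, $T$ is *power bounded* if $\sup_n\|T^n\|<\infty$.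

For the shift, the pair $(e_0,f)$ shows weak numerical hypercyclicity. It does not fit the stronger definition, because $\|f\|>1$. A power bounded operator is never weakly numerically hypercyclic, because its numerical orbits are bounded.

The following question comes from Stanislav Shkarin, "On numerically hypercyclic operators", arXiv:1302.2483 (2013).

**Question.** Assume that $X$ is reflexive, $T\in L(X)$ is not power bounded and $\sigma_p(T)=\varnothing$. Is it true that $T$ is weakly numerically hypercyclic?

The answer is yes. We shall see that reflexivity is not needed and that only eigenvalues on the circle $|\lambda|=r(T)$ matter.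

## 2. Norming subspaces and the statements

It pays to allow functionals from a subspace of the dual only.

**Definition.** Let $E$ be a complex Banach space. A closed linear subspace $F\subseteq E^*$ is *norming* if $\|x\|=\sup\{|f(x)|:f\in F,\ \|f\|\le1\}$ for all $x\in E$. For $T\in L(E)$, we say that $T$ *has a dense $F$-orbit* if there are $x\in E$ and $f\in F$ with $\{f(T^nx):n\in\mathbb N\}$ dense in $\mathbb C$.

For example, $F=E^*$ is norming by Hahn–Banach. If $E=X^*$, then $F=X$, viewed inside $X^{**}$, is norming because $\|\varphi\|=\sup_{\|x\|\le1}|\varphi(x)|$ by definition. It is closed because $X$ is complete and sits isometrically in $X^{**}$. A concrete instance is $\ell^1\subseteq(\ell^\infty)^*$. The subspace $F$ need not be invariant under $T^*$.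

**Theorem 1.** Let $E$ be a complex Banach space, $F\subseteq E^*$ a closed norming subspace and $T\in L(E)$. If $T$ is not power bounded and has no dense $F$-orbit, then $T$ has an eigenvalue $\lambda$ with $|\lambda|=r(T)$.

**Corollary 2.** Let $X$ be any complex Banach space, reflexive or not, and let $T\in L(X)$ be not power bounded. If $\sigma_p(T)\cap\{|\lambda|=r(T)\}=\varnothing$ or $\sigma_p(T^*)\cap\{|\lambda|=r(T)\}=\varnothing$, then $T$ is weakly numerically hypercyclic. In particular this holds if $\sigma_p(T)=\varnothing$, so the answer to the Question is yes.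

**Corollary 3.** If $\sigma_p(T)$ or $\sigma_p(T^*)$ misses $\{|\lambda|=r(T)\}$, then $T$ is weakly numerically hypercyclic if and only if $T$ is not power bounded.

**Proof of Corollaries 2 and 3 from Theorem 1.** If $\sigma_p(T)$ misses the circle, apply Theorem 1 with $E=X$, $F=X^*$. Since its conclusion fails, there is a dense $F$-orbit. If $\sigma_p(T^*)$ misses the circle, apply Theorem 1 to $T^*$ on $E=X^*$ with $F=X\subseteq X^{**}$. This is legitimate because $\|T^{*n}\|=\|T^n\|$ and hence $r(T^*)=r(T)$. A dense $F$-orbit of $T^*$ is a dense set of numbers $(T^{*n}f)(x)=f(T^nx)$ with $f\in X^*$, $x\in X$. In both cases we have $x\in X$ and $f\in X^*$ with $\{f(T^nx):n\in\mathbb N\}$ dense.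

It remains to arrange $f(x)=1$. Some $k\ge1$ has $f(T^kx)\ne0$. Put $y=T^kx/f(T^kx)$. Then $f(y)=1$ and
$$\{f(T^ny):n\in\mathbb N\}=\Big\{\frac{f(T^{n+k}x)}{f(T^kx)}:n\in\mathbb N\Big\}.$$
The numbers $f(T^{m}x)$ with $m>k$ include all points of a dense set except at most $k$ of them, and a dense subset of $\mathbb C$ stays dense after removing finitely many points. Dividing by a nonzero constant preserves density. This proves Corollary 2. In Corollary 3 one direction is Corollary 2, and the other holds because power bounded operators have bounded numerical orbits. $\square$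

So everything rests on Theorem 1: without a dense $F$-orbit we must produce an eigenvector.

## 3. Limits along ultrafilters and two standard facts

**Definition.** A *free ultrafilter* $q$ on $\mathbb N$ is a family of infinite subsets of $\mathbb N$, closed under supersets and finite intersections, such that for every $A\subseteq\mathbb N$ either $A\in q$ or $\mathbb N\setminus A\in q$. A property holds *for $q$-almost all $i$* if the set of $i$ where it holds belongs to $q$. We write $\lim_q a_i=a$, or $a_i\to_q a$, if for each neighborhood $U$ of $a$ we have $a_i\in U$ for $q$-almost all $i$.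

For instance $a_i=(-1)^i$ converges along every $q$: to $1$ if the even numbers belong to $q$, and to $-1$ otherwise. We use these facts.

* **(U1)** In a compact Hausdorff space every sequence has exactly one limit along $q$. This applies to bounded scalar sequences, and to sequences in $[0,\infty]$.
* **(U2)** Limits along $q$ respect continuous operations and weak inequalities. They agree with ordinary limits when those exist, and they depend only on the values $a_i$ for $q$-almost all $i$.
* **(U3)** Suppose that a sequence in a metric space converges to $v$ along $q$, and let $A\in q$. Then some subsequence with indices in $A$ converges to $v$ in the ordinary sense. Indeed, the sets $\{i\in A:\operatorname{dist}(a_i,v)<1/l\}$ belong to $q$, so they are infinite, and we can pick increasing indices from them. Every infinite $A\subseteq\mathbb N$ belongs to some free ultrafilter.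
* **(U4)** If a sequence $(d_n)_{n\in\mathbb N}$ in a Banach space converges in norm along every free ultrafilter, then $\{d_n:n\in\mathbb N\}$ is relatively norm compact. Indeed, take a sequence of members of this set, given by indices. If one index occurs infinitely often, there is a constant subsequence. Otherwise a subsequence has strictly increasing indices $k_1<k_2<\cdots$, and (U3) with $A=\{k_i\}$ and a free ultrafilter containing $A$ gives a convergent subsequence.

A bounded sequence of vectors need not converge in norm along $q$. In $\ell^2$, the vectors $e_n$ have mutual distance $\sqrt2$, so a ball of radius $1/2$ contains at most one of them, and $(e_n)$ converges along no free ultrafilter. Norm convergence along $q$ is what we shall have to earn.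

From duality we need one formula. Let $M$ be a closed subspace of a Banach space $F$, let $M^\perp=\{\eta\in F^*:\eta|_M=0\}$ and $\varphi\in F^*$. Then
$$\|\varphi|_M\|=\operatorname{dist}(\varphi,M^\perp).\tag{1}$$
For $\eta\in M^\perp$ we have $\|\varphi|_M\|=\|(\varphi-\eta)|_M\|\le\|\varphi-\eta\|$. Conversely, extend $\varphi|_M$ by Hahn–Banach to $\psi\in F^*$ with $\|\psi\|=\|\varphi|_M\|$. Then $\varphi-\psi\in M^\perp$ is at distance $\|\psi\|$ from $\varphi$.

From spectral theory we need $r(T)=\lim_n\|T^n\|^{1/n}$ and $r(T)^n\le\|T^n\|$.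

## 4. What Baire's theorem gives for pairs $(y,f)$

The natural first move is to look for a dense orbit by category: show that a generic pair $(y,f)$ has one. If there is none, Baire's theorem produces an open set of pairs whose orbits all avoid a common value $d$. A quadratic polynomial turns this avoidance into a lower bound.

**Lemma 4.** Suppose that $T$ has no dense $F$-orbit, and let $Y\subseteq E$ be a closed $T$-invariant subspace. There are $y_0\in Y$, $f_0\in F$, $\varepsilon>0$, $d\in\mathbb C$ such that for all $y\in Y$ with $\|y-y_0\|<\varepsilon$ and all $n\in\mathbb N$,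
$$|f_0(T^ny)|\ \ge\ \varepsilon^2\,\|T^n|_Y\|-|d|.\tag{2}$$

**Step 1: find a value that is avoided on an open set of pairs.** For $d\in\mathbb Q+i\mathbb Q$ and rational $\delta>0$ let
$$O_{d,\delta}=\{(y,f)\in Y\times F:\ |f(T^ny)-d|<\delta\ \text{ for some } n\in\mathbb N\}.$$
Each map $(y,f)\mapsto f(T^ny)$ is continuous, so $O_{d,\delta}$ is open in the complete metric space $Y\times F$. If all these countably many sets were dense, Baire's theorem would give a pair in all of them, and its orbit would be dense. This is excluded, so some $O_{d,\delta}$ misses a product of open balls $B(y_0,2\varepsilon)\times B(f_0,2\varepsilon)$. In particular $f(T^ny)\ne d$ for all $n$ and all pairs $(y,f)$ in this product.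

**Step 2: move $y$ and $f$ simultaneously.** Let $y\in Y$ with $\|y-y_0\|<\varepsilon$, and let $u\in Y$, $g\in F$ with $\|u\|\le\varepsilon$, $\|g\|\le\varepsilon$. For $|s|<1$ the pair $(y+su,\,f_0+sg)$ lies in the product of balls. Hence the polynomial
$$P(s)=(f_0+sg)\big(T^n(y+su)\big)-d=\big(f_0(T^ny)-d\big)+s\big(f_0(T^nu)+g(T^ny)\big)+s^2\,g(T^nu)$$
has no zero in $|s|<1$. If $g(T^nu)\ne0$, the product of its two roots is $(f_0(T^ny)-d)/g(T^nu)$, and both roots have modulus at least $1$. So in all cases
$$|g(T^nu)|\le|f_0(T^ny)-d|.$$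

**Step 3: take suprema.** Since $F$ is norming, the supremum over $g$ gives $\varepsilon\|T^nu\|\le|f_0(T^ny)-d|$, and the supremum over $u$ gives $\varepsilon^2\|T^n|_Y\|\le|f_0(T^ny)-d|\le|f_0(T^ny)|+|d|$. $\square$

With $Y=E$, inequality (2) says that one orbit, seen through one functional, grows as fast as the norms $\|T^n\|$ allow. It is tempting to hope that this already forces an eigenvector. It does not. Let $c$ be the space of convergent sequences $(x_0,x_1,\dots)$ with the sup norm, $S(x_0,x_1,\dots)=(0,x_0,x_1,\dots)$ the forward shift, and $T=2S$. Let $x_0$ be the constant sequence $\mathbf 1$ and $f_0(x)=\lim_kx_k$. Then $f_0(Sx)=f_0(x)$, and so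
$$f_0(T^n\mathbf 1)=2^n=\|T^n\|\qquad\text{for all }n,$$
which is as good as (2) can be. Yet $S$ has no eigenvalue, by the coordinate computation of Section 1: if $Sx=\lambda x$, then $\lambda x_0=0$ and $\lambda x_{k+1}=x_k$, which forces $x=0$ whether or not $\lambda=0$.

Where is the loss? The directions $T^n\mathbf 1/\|T^n\mathbf 1\|=S^n\mathbf 1$ are at mutual distance $1$, so they settle nowhere. Of course this $T$ does have a dense orbit. Take $x=e_0$ and $f(x)=\sum_jf_{n_j}x_{n_j}$ with $f_{n_j}=2^{-n_j}q_j$, where $n_1<n_2<\cdots$ is so sparse that $|f_{n_j}|\le2^{-j}$. Then $f$ is a bounded functional and $f(T^{n_j}e_0)=q_j$. So (2) for one pair does not exhaust the hypothesis. The hypothesis must be used again, now with $x$ fixed and $f$ varying.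

## 5. Without dense orbits, the directions of long vectors converge

Fix $x$ and suppose $\|T^{m_i}x\|\to\infty$ along $q$. The directions $u_i=T^{m_i}x/\|T^{m_i}x\|$ have a limit $z$ in a weak sense: $z(f)=\lim_qf(u_i)$. On $M=\ker z$ each single functional sees the $u_i$ tend to $0$. If we could make this uniform over the unit ball of $M$, then $u_i$ would be close to the line spanned by $z$. In general pointwise smallness is not uniform (for $e_n\in\ell^2$ one gets $z=0$, and $M$ is everything). The point is that Baire's theorem inside $M$, together with the absence of dense orbits, converts the smallness for one functional $f_1\in M$ into smallness for the whole ball.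

**Lemma 5.** Suppose that $T$ has no dense $F$-orbit. Let $x\in E$, $m_i\in\mathbb N$ $(i\in\mathbb N)$, and let $q$ be a free ultrafilter on $\mathbb N$ with $\lim_q\|T^{m_i}x\|=\infty$. Then $u_i=T^{m_i}x/\|T^{m_i}x\|$ (defined for $q$-almost all $i$) converges in norm in $E$ along $q$.

The $m_i$ are arbitrary; they need not increase.

**Step 1: set up the weak limit.** For $f\in F$ we have $|f(u_i)|\le\|f\|$, so $z(f)=\lim_qf(u_i)$ exists. By (U2), $z$ is linear with $\|z\|\le1$, that is, $z\in F^*$. Let $M=\ker z$, a closed subspace of $F$. Put $\|v\|_M=\sup\{|g(v)|:g\in M,\ \|g\|\le1\}$ for $v\in E$.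

**Step 2: apply Baire's theorem in $M$.** For each $f\in M$ the orbit $\{f(T^nx):n\in\mathbb N\}$ is not dense. The sets $\{f\in M:|f(T^nx)-d|<\delta\text{ for some }n\}$, with $d\in\mathbb Q+i\mathbb Q$ and $\delta>0$ rational, are open in $M$. They cannot all be dense, for otherwise some $f\in M$ would have a dense orbit. Hence there are $f_1\in M$, $\varepsilon>0$ and $d\in\mathbb C$ with
$$f(T^nx)\ne d\qquad\text{for all }n\in\mathbb N\text{ and all }f\in M\text{ with }\|f-f_1\|<\varepsilon.$$

**Step 3: turn avoidance into a bound.** We claim that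
$$|f_1(T^nx)-d|\ \ge\ \varepsilon\,\|T^nx\|_M\qquad(n\in\mathbb N).\tag{3}$$
Let $|w|<\varepsilon\|T^nx\|_M$. Then $w=g(T^nx)$ for some $g\in M$ with $\|g\|<\varepsilon$. For $w=0$ take $g=0$. For $w\neq 0$ choose $g_0\in M$, $\|g_0\|\le1$, with $\varepsilon|g_0(T^nx)|>|w|$ and take $g=w\,g_0/g_0(T^nx)$. If (3) failed for some $n$, we could take $w=d-f_1(T^nx)$, and $f=f_1+g$ would satisfy $f(T^nx)=d$, which is excluded.

**Step 4: obtain uniform smallness on $M$.** Take $n=m_i$ in (3) and divide by $\|T^{m_i}x\|$:
$$\varepsilon\|u_i\|_M\ \le\ |f_1(u_i)|+\frac{|d|}{\|T^{m_i}x\|}\ \longrightarrow_q\ |z(f_1)|+0=0,$$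
because $f_1\in M=\ker z$.

**Step 5: conclude by duality.** Let $\iota:E\to F^*$ be evaluation, $(\iota v)(f)=f(v)$. It is isometric because $F$ is norming. By (1),
$$\|u_i\|_M=\|\iota u_i|_M\|=\operatorname{dist}(\iota u_i,M^\perp).$$
A functional on $F$ that vanishes on $\ker z$ is a multiple of $z$, so $M^\perp=\mathbb Cz$. This also holds for $z=0$, when $M=F$. The distance to a space of dimension at most one is attained, so there are scalars $c_i$ with $\|\iota u_i-c_iz\|=\|u_i\|_M\to_q0$. Since $\|\iota u_i\|=1$, we must have $z\ne0$. Moreover $|c_i|\,\|z\|\le 1+\|u_i\|_M\le2$, so the $c_i$ are bounded and $c_i\to_qc$ for some $c$. Hence $\iota u_i\to_qcz$ in norm. The space $\iota(E)$ is an isometric copy of a complete space and so is closed. Thus $cz=\iota u$ for some $u\in E$, and $\|u_i-u\|=\|\iota u_i-\iota u\|\to_q0$. $\square$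

Both shifts fit this picture: for the weighted shift of Section 1 and $x=e_0$, the directions are $e_n$ and do not converge, and dense orbits exist. For $I+N$ the directions of $x+nNx$ converge to that of $Nx$ when $Nx\neq 0$.

## 6. From a compact orbit away from zero to an eigenvalue

Norm convergence of directions will yield norm compact orbits. The next lemma, which is about any Banach space and does not involve $F$, turns a compact orbit into an eigenvector. Its compactness hypothesis cannot be dropped: on $c$, the shift $S$ is isometric, the orbit of $\mathbf 1$ stays on the unit sphere, and $S$ has no eigenvalue.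

We recall two facts on a compact abelian group $G$. It carries a unique normalized invariant measure $dg$ (Haar measure). Its characters, that is, the continuous homomorphisms $\chi:G\to\{|\lambda|=1\}$, have a uniformly dense linear span in $C(G)$. Consequently a continuous function $\phi$ with $\int_G\overline{\chi(g)}\,\phi(g)\,dg=0$ for all $\chi$ is zero.

**Lemma 6.** Let $R$ be a power bounded operator on a Banach space $Y$ and let $y\in Y$ be such that $\{R^ky:k\ge0\}$ is relatively norm compact and $0$ is not in its closure. Then $R$ has an eigenvalue of modulus $1$.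

**Step 1: make $R$ a contraction.** The norm $\sup_{n\ge0}\|R^nz\|$ is equivalent to the given one because $R$ is power bounded, and $\|R\|\le1$ for it. Compactness, closures and eigenvalues do not change. So assume $\|R\|\le1$.

**Step 2: find a compact set that $R$ maps onto itself.** Let $H=\overline{\{R^ky:k\ge0\}}$. It is compact, $RH\subseteq H$ and $0\notin H$. Let $H_\infty=\bigcap_{n\ge0}R^nH$, a decreasing intersection of nonempty compact sets, so nonempty and compact. Clearly $RH_\infty\subseteq H_\infty$. Conversely, let $h\in H_\infty$. For each $n$ the set $R^{-1}(h)\cap R^nH$ is nonempty because $h\in R^{n+1}H$. It is compact and decreases with $n$. So the intersection over $n$ contains some $h'$, and $h'\in H_\infty$, $Rh'=h$. Hence $RH_\infty=H_\infty$.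

**Step 3: show that $R$ is isometric on $H_\infty$.** Let $a',b'\in H_\infty$. Put $a_0=Ra'$, $b_0=Rb'$, $a_1=a'$, $b_1=b'$, and by Step 2 choose successively $a_l,b_l\in H_\infty$ for $l\ge2$ with $Ra_{l+1}=a_l$, $Rb_{l+1}=b_l$ for all $l\ge 0$. Since $R$ is a contraction, $D_l=\|a_l-b_l\|$ is nondecreasing in $l$. Let $\eta>0$. By compactness of $H_\infty\times H_\infty$ there are $n<m$ with $\|a_n-a_m\|<\eta$ and $\|b_n-b_m\|<\eta$. Apply the contraction $R^n$, using $R^na_n=a_0$ and $R^na_m=a_{m-n}$: we get $\|a_0-a_{m-n}\|<\eta$ and likewise $\|b_0-b_{m-n}\|<\eta$. Since $m-n\ge1$,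
$$D_0\le D_1\le D_{m-n}\le D_0+2\eta .$$
As $\eta$ was arbitrary, $D_1=D_0$, that is, $\|a'-b'\|=\|Ra'-Rb'\|$.

**Step 4: pass to a compact group.** By Steps 2 and 3, $\rho=R|_{H_\infty}$ is a bijective isometry of the compact metric space $H_\infty$. The bijective isometries of $H_\infty$ form a group. In the uniform metric $D(g,g')=\sup_h\|g(h)-g'(h)\|$ we have $D(gk,g'k')\le D(g,g')+D(k,k')$ and $D(g^{-1},k^{-1})=D(g,k)$, so this is a topological group. It is closed in $C(H_\infty,H_\infty)$. Indeed, if $g_n\to g$ uniformly, then $(g_n^{-1})$ is Cauchy, so it has a uniform limit, which is inverse to $g$, and $g$ is isometric. By Arzelà–Ascoli the group is compact. Let $G$ be the closure of $\{\rho^n:n\in\mathbb Z\}$ in it: a compact abelian group.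

**Step 5: build eigenvectors as Fourier coefficients.** Fix $h\in H_\infty$. The map $g\mapsto g(h)\in Y$ is continuous on $G$, so for each character $\chi$ the integral
$$h_\chi=\int_G\overline{\chi(g)}\;g(h)\,dg\in Y$$
exists and commutes with bounded operators and functionals. Since $R(g(h))=(\rho g)(h)$, invariance of $dg$ under $g\mapsto\rho^{-1}g$ gives
$$Rh_\chi=\int_G\overline{\chi(g)}\,(\rho g)(h)\,dg=\int_G\overline{\chi(\rho^{-1}g)}\;g(h)\,dg=\chi(\rho)\,h_\chi .$$

**Step 6: check that some coefficient is nonzero.** Suppose $h_\chi=0$ for all $\chi$. For every $\varphi\in Y^*$ the continuous function $g\mapsto\varphi(g(h))$ has Fourier coefficients $\varphi(h_\chi)=0$, so it vanishes. At the identity of $G$ this says $\varphi(h)=0$. Hence $h=0$, contradicting $0\notin H$. So some $h_\chi\ne0$, and it is an eigenvector of $R$ with eigenvalue $\chi(\rho)$ of modulus $1$. $\square$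

## 7. Theorem 1 when the normalized powers are bounded

From now on $T$ is not power bounded and has no dense $F$-orbit. Let $r=r(T)$. If $r<1$, then $\|T^n\|\to0$, which is excluded; so $r\ge1$. Put
$$T_1=T/r,\qquad \omega_n=\|T_1^n\| .$$
Then $r(T_1)=1$, so $\omega_n\ge1$ and $\omega_n^{1/n}\to1$. It suffices to find an eigenvalue $\mu$ of $T_1$ with $|\mu|=1$: then $r\mu$ is an eigenvalue of $T$ of modulus $r(T)$.

Lemma 4 with $Y=E$ and $y=y_0$, divided by $r^n$, gives $x_0\in E$, $f_0\in F$, $c>0$ and $C\ge0$ with
$$|f_0(T_1^nx_0)|\ \ge\ c\,\omega_n-C\,r^{-n}\qquad(n\in\mathbb N).\tag{4}$$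

**Case A: $\sup_n\omega_n<\infty$.** Here $r>1$, since for $r=1$ the operator $T=T_1$ would be power bounded.

**Step A1: show that the normalized orbit stays away from $0$.** Since $Cr^{-n}\to0$ and $\omega_n\ge1$, (4) gives $n_0\in\mathbb N$ with $|f_0(T_1^nx_0)|\ge c/2$ for all $n\ge n_0$. So $f_0\ne0$, and $0$ is not in the closure of $\{T_1^nx_0:n\ge n_0\}$. Also $\|T^nx_0\|=r^n\|T_1^nx_0\|\ge r^n\,c/(2\|f_0\|)$ for $n\ge n_0$, so $\|T^nx_0\|\to\infty$.

**Step A2: show that the normalized orbit is relatively compact.** Let $q$ be any free ultrafilter. By Lemma 5 with $m_i=i$, the vectors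
$$\frac{T^{i}x_0}{\|T^{i}x_0\|}=\frac{T_1^{i}x_0}{\|T_1^{i}x_0\|}$$
converge in norm along $q$. The scalars $\|T_1^ix_0\|\le\omega_i\|x_0\|$ are bounded, so they converge along $q$ too. Hence so does the product $T_1^ix_0$. By (U4), $\{T_1^nx_0:n\in\mathbb N\}$ is relatively compact.

**Step A3: conclude.** Lemma 6 with $R=T_1$ and $y=T_1^{n_0}x_0$ gives an eigenvalue of $T_1$ of modulus $1$.

## 8. Theorem 1 when the normalized powers are unbounded

**Case B: $\sup_n\omega_n=\infty$.** Lemma 6 is not available for $T_1$, since $T_1$ is not power bounded. The remedy is to look at $T_1$ from far out: normalize $T_1^{n_j+k}$ by $\omega_{n_j}$, keep $k\in\mathbb Z$ fixed, and let $j\to\infty$.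

For $T_1=I+N$ with $N\neq 0$, $N^2=0$ and any $n_j\to\infty$, this gives
$$\frac{T_1^{n_j+k}}{\omega_{n_j}}=\frac{I+(n_j+k)N}{\|I+n_jN\|}\longrightarrow\frac{N}{\|N\|}\qquad\text{for every }k\in\mathbb Z.$$
The limit operators do not depend on $k$, and on their range $\operatorname{ran}N$ the operator $T_1$ is the identity, hence power bounded. In general we want limit operators $S_k$ with $T_1S_k=S_{k+1}$, bounded by $1$ for all $k$ of both signs, and we want $T_1$ to be power bounded on the closed span of their ranges. Submultiplicativity alone gives only $\omega_{n+k}\le\omega_k\omega_n$ for $k\ge1$, and $\omega_k$ is unbounded. So the times $n_j$ must be chosen with care.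

**Step B1: choose times at which $\omega$ is nearly maximal in both directions.** Fix $j\in\mathbb N$. Since $\omega_n^{1/n}\to1$, we have $\omega_ne^{-n/j}\to0$ as $n\to\infty$. So some $n_j\in\mathbb N$ maximizes $\omega_ne^{-n/j}$ over $n\in\mathbb N$. Comparing with $n_j+k$ gives
$$\omega_{n_j+k}\ \le\ e^{k/j}\,\omega_{n_j}\qquad(k\in\mathbb Z,\ n_j+k\ge1).\tag{5}$$
Moreover $\omega_{n_j}\to\infty$: given $L$, choose $m$ with $\omega_m\ge2L$; for all $j$ so large that $e^{-m/j}\ge\frac12$,
$$\omega_{n_j}\ \ge\ \omega_{n_j}e^{-n_j/j}\ \ge\ \omega_me^{-m/j}\ \ge\ L .$$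
Hence $n_j\to\infty$ as well, and for each $k\in\mathbb Z$ we have $n_j+k\ge1$ for all large $j$.

**Step B2: form the limit operators.** Fix a free ultrafilter $p$ on the set of indices $j$. For $k\in\mathbb Z$ put $v_k=\lim_p\omega_{n_j+k}/\omega_{n_j}$. By (5) these ratios are at most $e^{k/j}\to1$, so $0\le v_k\le1$, and $v_0=1$. We claim that for every $x\in E$ and $k\in\mathbb Z$ the norm limit
$$S_kx=\lim_p\frac{T_1^{n_j+k}x}{\omega_{n_j}}$$
exists. The limit $\lim_p\|T^{n_j+k}x\|$ exists in $[0,\infty]$.

If it is finite, then, because $r\ge1$,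
$$\frac{\|T_1^{n_j+k}x\|}{\omega_{n_j}}=\frac{r^{-(n_j+k)}\|T^{n_j+k}x\|}{\omega_{n_j}}\le\frac{\|T^{n_j+k}x\|}{\omega_{n_j}}\to_p0,$$
so the limit exists and is $0$.

If it is infinite, apply Lemma 5 along $p$ with $m_j=n_j+k$ (and, say, $m_j=1$ for the finitely many $j$ with $n_j+k<1$). The directions of $T^{n_j+k}x$, which are those of $T_1^{n_j+k}x$, converge in norm. The lengths $\|T_1^{n_j+k}x\|/\omega_{n_j}\le e^{k/j}\|x\|$ are bounded by (5), so they converge along $p$. Hence the product converges in norm.

**Step B3: record the algebra of the $S_k$.** As limits of linear maps the $S_k$ are linear, and $\|S_kx\|\le\lim_p(\omega_{n_j+k}/\omega_{n_j})\|x\|=v_k\|x\|$. Writing $T_1^{n_j+k+1}=T_1T_1^{n_j+k}=T_1^{n_j+k}T_1$ and using continuity of $T_1$, we get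
$$\|S_k\|\le v_k\le1,\qquad T_1S_k=S_{k+1}=S_kT_1\qquad(k\in\mathbb Z).\tag{6}$$
Divide (4) at $n=n_j+k$ by $\omega_{n_j}$ and take $\lim_p$. The term $Cr^{-(n_j+k)}/\omega_{n_j}$ tends to $0$, so
$$|f_0(S_kx_0)|\ \ge\ c\,v_k\qquad(k\in\mathbb Z).\tag{7}$$

**Step B4: show that $T_1$ is power bounded on the closed span of the ranges.** By (6), $\operatorname{ran}S_{k+1}=\operatorname{ran}(S_kT_1)\subseteq\operatorname{ran}S_k$. The ranges form a chain, so $Y_0=\bigcup_{k\in\mathbb Z}\operatorname{ran}S_k$ is a linear subspace. It is $T$-invariant because $T_1S_k=S_{k+1}$. Let $Y=\overline{Y_0}$, a closed $T$-invariant subspace. If $y=S_kx$, then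
$$\|T_1^ny\|=\|S_{k+n}x\|\le\|x\|\qquad(n\ge0),$$
so every vector of $Y_0$ has a bounded $T_1$-orbit. The uniform boundedness principle does not apply, since $Y_0$ need not be closed, and on $Y$ we have no information yet. But Lemma 4 applied to $Y$ gives (2) for all $y$ in an open ball of $Y$, with some $f\in F$ in place of $f_0$, and by density this ball contains some $y\in Y_0$. So there are $y\in Y_0$, $f\in F$, $\varepsilon>0$, $d\in\mathbb C$ with $|f(T^ny)|\ge\varepsilon^2\|T^n|_Y\|-|d|$ for all $n\in\mathbb N$. Dividing by $r^n\ge1$,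
$$\varepsilon^2\,\|T_1^n|_Y\|\ \le\ \|f\|\,\|T_1^ny\|+|d| ,$$
and the right side is bounded in $n$. Hence $K:=\sup_{n\ge0}\|T_1^n|_Y\|<\infty$.

**Step B5: bound the backward vectors $S_{-k}x_0$ from below.** For $k\ge0$ we have $S_0=T_1^kS_{-k}$ by (6), and $S_{-k}x_0\in Y$. With (7) at index $0$ and $v_0=1$,
$$c\ \le\ |f_0(S_0x_0)|=|f_0(T_1^kS_{-k}x_0)|\ \le\ \|f_0\|\,K\,\|S_{-k}x_0\|\ \le\ \|f_0\|\,K\,\|x_0\|\,v_{-k}.$$
So $K,f_0,x_0\ne0$ and $v_{-k}\ge\delta:=c/(K\|f_0\|\|x_0\|)>0$. By (7),
$$|f_0(S_{-k}x_0)|\ \ge\ c\,\delta\qquad(k\ge0).\tag{8}$$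

**Step B6: show that $\Sigma=\{S_{-k}x_0:k\ge0\}$ is relatively compact.** By (U4) it is enough that $(S_{-k}x_0)_{k\in\mathbb N}$ converges in norm along every free ultrafilter $q$ on $\mathbb N$; the extra vector $S_0x_0$ does no harm. The plan is to approximate each $S_{-k}x_0$ by a multiple of some $T^{m_k}x_0$ and to apply Lemma 5 to the vectors $T^{m_k}x_0$.

Fix $k\in\mathbb N$. We have $T_1^{n_j-k}x_0/\omega_{n_j}\to_pS_{-k}x_0$, which is nonzero by (8), and $\omega_{n_j}\to\infty$. Hence $\lim_p\|T_1^{n_j-k}x_0\|=\infty$, and since $r\ge1$ also $\lim_p\|T^{n_j-k}x_0\|=\infty$. So $p$-almost every $j$ satisfies all of the following requirements, and we may pick one, $j(k)$. With $m_k=n_{j(k)}-k$ and $\alpha_k=r^{-m_k}/\omega_{n_{j(k)}}$,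
$$m_k\ge1,\qquad \|T^{m_k}x_0\|\ge k,\qquad \|S_{-k}x_0-\alpha_kT^{m_k}x_0\|\le\frac1k .$$
Here $\alpha_kT^{m_k}x_0=T_1^{m_k}x_0/\omega_{n_{j(k)}}$.

Now let $k$ vary and let $q$ be a free ultrafilter. Since $\|T^{m_k}x_0\|\ge k$, we have $\lim_q\|T^{m_k}x_0\|=\infty$, and by Lemma 5 the directions $T^{m_k}x_0/\|T^{m_k}x_0\|$ converge in norm along $q$. The scalars satisfy $\alpha_k\|T^{m_k}x_0\|\le\|S_{-k}x_0\|+\frac1k\le\|x_0\|+1$, so they converge along $q$. Hence $\alpha_kT^{m_k}x_0$ converges in norm along $q$, and so does $S_{-k}x_0$, which differs from it by at most $1/k$.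

**Step B7: go back infinitely far and then run forward.** Fix a free ultrafilter $q$ on $\mathbb N$ and let $y=\lim_qS_{-k}x_0$. This limit exists by Step B6 and lies in $Y$. For $m\ge0$, (6) gives
$$T_1^my=\lim_qT_1^mS_{-k}x_0=\lim_qS_{m-k}x_0 .$$
For $q$-almost all $k$ we have $k\ge m$, so that $S_{m-k}x_0\in\Sigma$. Hence $T_1^my\in\overline\Sigma$ for every $m\ge0$, and the orbit $\{T_1^my:m\ge0\}$ is relatively compact. By (8), $|f_0(T_1^my)|\ge c\delta$ for every $m\ge0$, so $0$ is not in its closure. Lemma 6, applied to the power bounded operator $R=T_1|_Y$ on $Y$ and to $y$, gives an eigenvalue $\mu$ of $T_1$ with $|\mu|=1$. Then $r\mu\in\sigma_p(T)$ and $|r\mu|=r(T)$. This finishes Case B and proves Theorem 1. $\blacksquare$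

With it, Corollaries 2 and 3 are proved.

## 9. The hypotheses, equivalent norms, and the choice of the functional

**Power boundedness.** Since numerical orbits of power bounded operators are bounded, "not power bounded" is necessary in Corollary 2. Corollary 3 is thus a characterization in its class.

**The spectral condition.** It cannot be dropped, for any value $r(T)\ge1$. On any $X\ne\{0\}$ and for real $\lambda>1$, the operator $T=\lambda I$ is not power bounded, $\sigma_p(T)=\sigma_p(T^*)=\{\lambda\}$, $r(T)=\lambda$, and $f(T^nx)=\lambda^nf(x)$ stays on a real line through $0$. For $r(T)=1$ let $\dim X\ge2$ and $T=I+N$ with $N\ne0$ of rank one and $N^2=0$. Then $T^n=I+nN$ is unbounded, $r(T)=1$, and $f(T^nx)=f(x)+nf(Nx)$ is never dense. Both $N$ and $N^*$ are nilpotent, so $0$ is the only eigenvalue of each, and $\sigma_p(T)=\sigma_p(T^*)=\{1\}$. On the other hand, eigenvalues with $|\lambda|<r(T)$ are harmless by Corollary 2.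

**Equivalent norms.** Suppose $f(x)=1$ and put
$$|||u|||=\max\{|f(u)|,\ \|u-f(u)x\|\}.$$
This is a norm with $|||u|||\le\max\{\|f\|,\,1+\|f\|\|x\|\}\,\|u\|$. From $u=f(u)x+(u-f(u)x)$ we get $\|u\|\le(1+\|x\|)\,|||u|||$, so it is equivalent to the given norm. Moreover $|||x|||=\max\{1,0\}=1$. The inequality $|f(u)|\le|||u|||$, with equality at $u=x$, gives $|||f|||=1$. So under the hypotheses of Corollary 2, $T$ is numerically hypercyclic with respect to some equivalent norm on $X$.

**Choice of the functional.** Suppose that $T$ is not power bounded, $\sigma_p(T)\cap\{|\lambda|=r(T)\}=\varnothing$, and $F\subseteq X^*$ is any prescribed closed norming subspace. Theorem 1 gives $x\in X$ and $f\in F$ with a dense numerical orbit, and the passage from $x$ to $y=T^kx/f(T^kx)$ in Section 2 leaves $f$ unchanged. So the functional in Corollary 2 can be taken from $F$.
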